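\title{An acylindrically hyperbolic group without automorphism-invariant quasimorphisms}

\begin{abstract}
We construct a $2$-generated acylindrically hyperbolic group $N$ with three automorphisms $\gamma_1,\gamma_2,\gamma_3$ such that every element of $N$ is a product of three twisted commutators $\gamma_i(w_i)w_i^{-1}$. It follows that the only $\operatorname{Aut}(N)$-invariant homogeneous quasimorphism on $N$ is zero, although the space of all homogeneous quasimorphisms on $N$ is infinite-dimensional. The group $N$ is a small cancellation quotient of a free group of infinite rank: the set of relators is invariant under an action of the free group on $\gamma_1,\gamma_2,\gamma_3$, while small cancellation is measured in a basis that is not adapted to this action.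
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $G$ be a group. A \emph{quasimorphism} on $G$ is a function $f\colon G\to\mathbb R$ whose \emph{defect}
\[
D(f)=\sup_{g,h\in G}|f(g)+f(h)-f(gh)|
\]
is finite. The defect measures how far $f$ is from a homomorphism, and homomorphisms are the quasimorphisms of defect $0$. Every bounded function is a quasimorphism too. To discard these one calls $f$ \emph{homogeneous} if $f(g^n)=nf(g)$ for all $g\in G$ and $n\in\mathbb Z$; a bounded homogeneous function is zero, since $|f(g)|=|f(g^n)|/n$. The group $\operatorname{Aut}(G)$ acts on the real vector space of homogeneous quasimorphisms by $f\mapsto f\circ\phi$, and $f$ is \emph{$\operatorname{Aut}$-invariant} if $f\circ\phi=f$ for all $\phi\in\operatorname{Aut}(G)$.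

An isometric action of $G$ on a metric space $X$ is \emph{acylindrical} if for every $\varepsilon>0$ there are $\rho,\mu>0$ such that, whenever $d(x,y)\ge\rho$, at most $\mu$ elements $g\in G$ satisfy both $d(x,gx)\le\varepsilon$ and $d(y,gy)\le\varepsilon$. An action on a Gromov-hyperbolic space is \emph{non-elementary} if the orbits have more than two limit points in the Gromov boundary. The group $G$ is \emph{acylindrically hyperbolic} if it has a non-elementary acylindrical action on a hyperbolic space. The following question is taken from Fournier-Facio and Wade \cite{FFW}.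

\medskip
\noindent\textbf{Question.} \emph{Let $G$ be a finitely generated acylindrically hyperbolic group. Does $G$ admit an infinite-dimensional space of $\operatorname{Aut}$-invariant homogeneous quasimorphisms?}
\medskip

There are reasons to guess that the answer is yes. By a theorem of Bestvina and Fujiwara \cite{BF}, an acylindrically hyperbolic group has an infinite-dimensional space of homogeneous quasimorphisms (see Section~\ref{sec:compl}). Inner automorphisms fix all of them (Lemma~\ref{lem:qm}), so the action factors through $\operatorname{Out}(G)$, and the answer is yes whenever $\operatorname{Out}(G)$ is trivial. Invariance can be a severe restriction: on $\mathbb Z$ the homogeneous quasimorphisms are the homomorphisms, and the automorphism $n\mapsto -n$ fixes only the zero one. Among acylindrically hyperbolic groups, the free group of infinite rank has no nonzero invariant homogeneous quasimorphism (Example~\ref{ex:free}), but the argument uses an unlimited supply of unused generators, which finite generation seems to forbid. Nevertheless the answer is no.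

\begin{theorem}\label{thm:main}
There are a $2$-generated acylindrically hyperbolic group $N$ and automorphisms $\gamma_1,\gamma_2,\gamma_3\in\operatorname{Aut}(N)$ such that every $g\in N$ can be written as
\begin{equation}\label{eq:twisted}
g=\gamma_1(w_1)w_1^{-1}\cdot\gamma_2(w_2)w_2^{-1}\cdot\gamma_3(w_3)w_3^{-1}\qquad\text{with }w_1,w_2,w_3\in N.
\end{equation}
Consequently the only homogeneous quasimorphism on $N$ that is invariant under $\gamma_1,\gamma_2,\gamma_3$ is $0$. In particular, the only $\operatorname{Aut}(N)$-invariant homogeneous quasimorphism on $N$ is $0$.
\end{theorem}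

The same group has further properties, which are not needed for the answer.

\begin{theorem}\label{thm:compl}
Let $N,\gamma_1,\gamma_2,\gamma_3$ be as constructed in the proof of Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(1)] Every quasimorphism $f$ on $N$, homogeneous or not, that is invariant under $\gamma_1,\gamma_2,\gamma_3$ satisfies $\sup|f|\le 11D(f)$.
\item[(2)] The abelianization $N^{ab}$ is finite. The kernel of $H^2_b(N;\mathbb R)\to H^2(N;\mathbb R)$ is infinite-dimensional and has no nonzero vector fixed by $\langle\gamma_1,\gamma_2,\gamma_3\rangle$, hence none fixed by $\operatorname{Aut}(N)$.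
\item[(3)] Let $G$ be a group containing a quotient $\bar N=N/N_0$ as a normal subgroup, such that each $\gamma_i$ preserves $N_0$ and induces on $\bar N$ the conjugation by some element of $G$; for example $G=N\rtimes F_3$, or $G=\operatorname{Aut}(N)\supseteq\operatorname{Inn}(N)$. Then every homogeneous quasimorphism on $G$ vanishes on $\bar N$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:prelim} explains how \eqref{eq:twisted} kills quasimorphisms, recalls the criterion for acylindrical hyperbolicity that we use, and gives the plan of the construction. Section~\ref{sec:free} builds a free group $N'$ on which \eqref{eq:twisted} is imposed, and Section~\ref{sec:N} defines $N$ as a small cancellation quotient of it. Sections~\ref{sec:diagrams}--\ref{sec:AH} prove that $N$ is acylindrically hyperbolic; apart from van Kampen's lemma and the criterion, the argument is self-contained. Theorem~\ref{thm:compl} is proved in Section~\ref{sec:compl}.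

\section{Twisted commutators and hyperbolically embedded subgroups}\label{sec:prelim}

\subsection{How twisted commutators kill quasimorphisms}

We call an element $\gamma(w)w^{-1}$, with $\gamma\in\operatorname{Aut}(G)$ and $w\in G$, a \emph{twisted commutator}; if $\gamma$ is conjugation by $t$, it is the commutator $twt^{-1}w^{-1}$.

\begin{lemma}\label{lem:qm}
Let $f$ be a quasimorphism on $G$ with defect $D$.
\begin{enumerate}
\item[(i)] $|f(g_1\cdots g_k)-\sum_j f(g_j)|\le(k-1)D$ for all $g_1,\dots,g_k\in G$.
\item[(ii)] If $f$ is homogeneous, then $f(tgt^{-1})=f(g)$ for all $g,t\in G$.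
\item[(iii)] Suppose that every $g\in G$ has the form \eqref{eq:twisted} for fixed $\gamma_1,\gamma_2,\gamma_3\in\operatorname{Aut}(G)$, and that $f\circ\gamma_i=f$ for $i=1,2,3$. Then $\sup|f|\le 11D$, and $f=0$ if $f$ is homogeneous.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) follows by induction on $k$. For (ii), homogeneity gives $f(t)+f(t^{-1})=0$, so (i) yields $n|f(tgt^{-1})-f(g)|=|f(tg^nt^{-1})-f(g^n)|\le 2D$ for all $n\ge1$.

For (iii), note that $|f(1)|=|f(1)+f(1)-f(1)|\le D$, hence $|f(w)+f(w^{-1})|\le D+|f(1)|\le 2D$. The right side of \eqref{eq:twisted} is a product of six elements, and $f(\gamma_i(w_i))=f(w_i)$. By (i),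
\[
|f(g)|\le 5D+\sum_{i=1}^3|f(w_i)+f(w_i^{-1})|\le 11D .
\]
So $f$ is bounded, and a bounded homogeneous function is zero.
\end{proof}

If $\gamma_1,\gamma_2,\gamma_3$ were inner, (ii) and (iii) would kill all homogeneous quasimorphisms, which is impossible in an acylindrically hyperbolic group. So the automorphisms in Theorem~\ref{thm:main} have to be built together with the group.

\subsection{A criterion for acylindrical hyperbolicity}

Let $H\le G$ be a subgroup and let $Y\subseteq G$ be a \emph{relative generating set}, that is, $Y\cup H$ generates $G$. The set $Y$ may be infinite. Let $\Gamma$ be the Cayley graph of $G$ with respect to the alphabet $Y\sqcup H$ (the union is disjoint even if $Y$ meets $H$), and let $\Gamma_H$ be the subgraph whose vertices are in $H$ and whose edges are labeled by letters of $H$. The subgroup $H$ is \emph{hyperbolically embedded in $(G,Y)$} if $\Gamma$ is hyperbolic and, for every $n$, only finitely many $h\in H$ can be joined to $1$ by a path in $\Gamma$ of length at most $n$ that uses no edge of $\Gamma_H$.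

Let $F(Y)$ be the free group on the set $Y$. Its basis is a formal copy of $Y$: the formal inverse $y^{-1}$ of a letter differs from the letter given by the inverse element, and if $1\in Y$ then the letter $1$ is a nontrivial element of $F(Y)$. A \emph{relative presentation} $\langle Y,H\mid Q\rangle$ of $G$ is a set $Q$ of words over $Y^{\pm1}\sqcup H$ whose normal closure in $H*F(Y)$ is the kernel of the natural map $H*F(Y)\to G$. It is \emph{strongly bounded} if the words in $Q$ have uniformly bounded length and only finitely many letters of $H$ occur in them. It has a \emph{linear relative isoperimetric function} if there is a constant $\kappa$ such that every word of length $n$ over $Y^{\pm1}\sqcup H$ that represents $1$ in $G$ is, in $H*F(Y)$, a product of at most $\kappa n$ conjugates of elements of $Q^{\pm1}$.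

\begin{theorem}[{\cite[Theorem 4.24]{DGO}}]\label{thm:DGO}
The subgroup $H$ is hyperbolically embedded in $(G,Y)$ if and only if $G$ has a strongly bounded relative presentation $\langle Y,H\mid Q\rangle$ with linear relative isoperimetric function.
\end{theorem}

\begin{theorem}[{\cite[Theorem 1.2]{Osin}}]\label{thm:Osin}
A group is acylindrically hyperbolic if and only if it contains a proper infinite hyperbolically embedded subgroup.
\end{theorem}

\subsection{The model case and the plan}\label{sec:plan}

\begin{example}\label{ex:free}
Let $G$ be free on an infinite set $S$. Fix $s_0\in S$, and put $H=\langle s_0\rangle$ and $Y=S\setminus\{s_0\}$. Then $G=H*F(Y)$, so $\langle Y,H\mid\emptyset\rangle$ satisfies the conditions of Theorem~\ref{thm:DGO}, and $G$ is acylindrically hyperbolic by Theorem~\ref{thm:Osin}. Given $g\in G$, choose a letter $w\in S$ that does not occur in $g$, and let $\gamma$ be the automorphism with $\gamma(w)=gw$ that fixes $S\setminus\{w\}$. Then $g=\gamma(w)w^{-1}$. An $\operatorname{Aut}$-invariant homogeneous quasimorphism $f$ therefore satisfies $|f(g)|\le D(f)+|f(\gamma(w))-f(w)|=D(f)$ for all $g$, and so $f=0$.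
\end{example}

We imitate this example in a finitely generated group, in two steps. Let $\Phi$ be the free group on $\gamma_1,\gamma_2,\gamma_3$.

\emph{Step 1: impose \eqref{eq:twisted} freely.} Take two generators $x_1,x_2$, three new generators $w_{g,1},w_{g,2},w_{g,3}$ for each word $g$ in $x_1,x_2$, and one copy of all of these for each element of $\Phi$. Impose \eqref{eq:twisted} and all its $\Phi$-translates as relations. Then $\Phi$ acts by permuting the copies.

\emph{Step 2: force two generators.} Declare each generator to be equal to a long word in a copy of $x_1,x_2$, using the same long word along each $\Phi$-orbit, so that the action survives. Choose the long words with very small overlaps.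

The two steps are in conflict. A letter $w$ occurs in two of the relations of Step~1. If we substitute the long words for the letters $w$, each such relation consists of a copy of $g$ and six long words, each of which is shared with another relation, so overlaps of about one sixth of a relator cannot be avoided in this presentation. The way out is to separate the two requirements. Invariance concerns the relators of Step~2 as \emph{elements} of the group of Step~1. Small cancellation concerns them as \emph{words}, and we may choose the alphabet. We show that the group of Step~1 is free, and we find a basis, depending on a root and not permuted by $\Phi$, in which the generators to be killed have length at most $4$. In this basis the relations of Step~1 have disappeared, and a relator of Step~2 is a long word of our choice followed by at most four other letters.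

\section{A free group with an action of $\Phi$}\label{sec:free}

\subsection{The group $L$ and its tree of relations}

Let $F=F(x_1,x_2)$. The group $L$ has generators
\[
x_k[\varphi]\quad(k=1,2),\qquad w_{g,i}[\varphi]\quad(1\ne g\in F,\ i=1,2,3),\qquad\varphi\in\Phi .
\]
For $g\in F$, viewed as a reduced word, put $g[\varphi]=g(x_1[\varphi],x_2[\varphi])$. The relations of $L$ are, for all $g\ne1$ and $\varphi\in\Phi$,
\[
\operatorname{Rel}(g,\varphi)\colon\quad S_1S_2S_3S_4S_5S_6=g[\varphi],\qquad S_{2i-1}=w_{g,i}[\varphi\gamma_i],\quad S_{2i}=w_{g,i}[\varphi]^{-1}.
\]
The group $\Phi$ permutes the generators by $\psi\cdot x_k[\varphi]=x_k[\psi\varphi]$ and $\psi\cdot w_{g,i}[\varphi]=w_{g,i}[\psi\varphi]$. Left and right multiplication commute, so $\psi$ carries $\operatorname{Rel}(g,\varphi)$ to $\operatorname{Rel}(g,\psi\varphi)$, and $\Phi$ acts on $L$ by automorphisms. The relation $\operatorname{Rel}(g,1)$ says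
\begin{equation}\label{eq:rel1}
g[1]=\prod_{i=1}^3\gamma_i\bigl(w_{g,i}[1]\bigr)\,w_{g,i}[1]^{-1}.
\end{equation}

Fix $g\neq1$. Let $\mathcal T$ be the Cayley tree of $\Phi$, with an edge between $\varphi$ and $\varphi\gamma_i$ for all $\varphi$ and $i$, rooted at $1$; let $|\varphi|$ be the distance to the root. The letter $w_{g,i}[\chi]$ occurs in exactly two relations, namely as $S_{2i-1}$ in $\operatorname{Rel}(g,\chi\gamma_i^{-1})$ and as $S_{2i}^{-1}$ in $\operatorname{Rel}(g,\chi)$. We identify it with the edge between $\chi\gamma_i^{-1}$ and $\chi$. Thus relations correspond to vertices, and $S_1,\dots,S_6$ in $\operatorname{Rel}(g,\varphi)$ are, up to inversion, the six distinct edges at $\varphi$. At $\varphi\ne1$ one of them, the \emph{parent edge}, points toward the root, and the other five are \emph{child edges}; at the root all six are child edges. Every edge is a child edge at exactly one vertex.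

The tree suggests a basis: use each relation to eliminate one child edge. This basis is not good enough. To see why, look first at the analog with one automorphism $\gamma$, where the tree is a line and the relations are $w[\gamma^{n+1}]w[\gamma^n]^{-1}=g[\gamma^n]$. Elimination gives $w[\gamma^n]=g[\gamma^{n-1}]\cdots g[\gamma]\,g[1]\,w[1]$ for $n\ge1$: the only child inherits the whole value of its parent, and lengths grow. In $\mathcal T$ the same happens along the ray that always follows the eliminated edge, since the value of the eliminated child at $\varphi$ contains $g[\varphi]^{\pm1}$ and the value of the parent edge. But in $\mathcal T$ there are five children, and the inheritance can be divided. If the value of the parent edge consists of three parts, we give these three parts and $g[\varphi]$ to four different children, and we connect consecutive children by new free letters that cancel in the product. Each child then has at most one inherited part and two new letters, which makes three parts again.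

\subsection{Admissible values of the edges}\label{sec:values}

For each $g\ne1$ and $\varphi\in\Phi$ introduce new letters $a_{g,\varphi,j}$, with $1\le j\le4$ if $\varphi\ne1$ and $1\le j\le5$ if $\varphi=1$. Let $F(x,a)$ be the free group on all $x$-letters $x_k[\varphi]$ and all $a$-letters. Fix $g$. An \emph{item} is a letter $a_{g,\varphi,j}^{\pm1}$ or a word $g[\psi]^{\pm1}$ with $\psi\in\Phi$; the latter are \emph{$g$-items}. A word is \emph{admissible} if it is a product of at most three items, at most one of which is a $g$-item. The inverse of an admissible word is admissible.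

We assign to every edge $w$ an admissible word $\hat w$, its \emph{value}, such that all relations $\operatorname{Rel}(g,\varphi)$ hold for the values in $F(x,a)$. For $S=w^{\pm1}$ put $\hat S=\hat w^{\pm1}$. We proceed by induction on $|\varphi|$; at $\varphi$ we define the values of the child edges, using only items that belong to vertices at distance at most $|\varphi|$ from the root. Write $a_j=a_{g,\varphi,j}$ and $a_0=1$.

\emph{The root.} Put $\hat S_j=a_{j-1}^{-1}a_j$ for $1\le j\le5$ and $\hat S_6=a_5^{-1}g[1]$. The product telescopes to $g[1]$.

\emph{A vertex $\varphi\ne1$.} Let $S_p^{\pm1}$ be the parent edge. Its value was defined at the neighbor of $\varphi$ closer to the root, so $\hat S_p=\iota_1\iota_2\iota_3$, where each $\iota_j$ is trivial or an item belonging to a vertex strictly closer to the root than $\varphi$. Let $C_1,\dots,C_5$ be $S_{p+1},\dots,S_6,S_1,\dots,S_{p-1}$ in this order, and let $q=6-p\in\{0,\dots,5\}$. Rotating the relator $S_1\cdots S_6\,g[\varphi]^{-1}$ so that it starts with $S_p$, we see that $\operatorname{Rel}(g,\varphi)$ is equivalent to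
\begin{equation}\label{eq:rot}
C_1\cdots C_q\;g[\varphi]^{-1}\;C_{q+1}\cdots C_5=S_p^{-1}.
\end{equation}
The child that receives $g[\varphi]$ must stand next to $g[\varphi]^{-1}$ in \eqref{eq:rot}; we take $C_{q'}$ with $q'=\max(q,1)$. Put $m_{q'}=1$, and let the remaining four $m_j$ be $\iota_3^{-1},\iota_2^{-1},\iota_1^{-1},1$, in order of increasing $j$. With $a_0=a_5=1$, define
\begin{equation}\label{eq:values}
\hat C_j=a_{j-1}^{-1}m_ja_j\ \ (j\ne q'),\qquad
\hat C_q=a_{q-1}^{-1}a_q\,g[\varphi]\ \ \text{if }q\ge1,\qquad
\hat C_1=g[\varphi]\,a_1\ \ \text{if }q=0.
\end{equation}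
These words are admissible. Since $\hat C_q\,g[\varphi]^{-1}=a_{q-1}^{-1}m_qa_q$ if $q\ge1$ and $g[\varphi]^{-1}\hat C_1=a_0^{-1}m_1a_1$ if $q=0$, the left side of \eqref{eq:rot} takes the value
\[
\prod_{j=1}^5a_{j-1}^{-1}m_ja_j=m_1m_2m_3m_4m_5=\iota_3^{-1}\iota_2^{-1}\iota_1^{-1}=\hat S_p^{-1}.
\]

\begin{example}\label{ex:vertex}
Let $\varphi=\gamma_3^{-1}$, and write $a_j$ for the letters at the root and $a_j'$ for those at $\varphi$. The edge between $\varphi$ and $1$ is $w_{g,3}[1]$. At the root it is $S_6^{-1}$, so its value is $g[1]^{-1}a_5$. At $\varphi$ it is $S_5$, so $p=5$, $q=q'=1$, and $(C_1,\dots,C_5)=(S_6,S_1,S_2,S_3,S_4)$. With $\iota_1=g[1]^{-1}$, $\iota_2=a_5$, $\iota_3=1$ we get $(m_1,\dots,m_5)=(1,1,a_5^{-1},g[1],1)$ and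
\[
\hat C_1=a_1'g[\varphi],\quad \hat C_2=a_1'^{-1}a_2',\quad \hat C_3=a_2'^{-1}a_5^{-1}a_3',\quad \hat C_4=a_3'^{-1}g[1]a_4',\quad \hat C_5=a_4'^{-1}.
\]
Indeed $\hat C_1\,g[\varphi]^{-1}\hat C_2\hat C_3\hat C_4\hat C_5=a_5^{-1}g[1]$. The two $g$-items $g[\varphi]$ and $g[1]$ have gone to different children.
\end{example}

All values are nonempty reduced words. At the root this is visible from the formulas. At $\varphi\ne1$, the word $\hat C_j$ contains $a_j$ if $j\le4$ and $a_4^{-1}$ if $j=5$; the letters $a_1,\dots,a_4$ are distinct; and $m_j$ is trivial, or an $a$-letter of another vertex or its inverse, or a reduced word in $x$-letters. Hence each value has one of the forms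
\begin{equation}\label{eq:forms}
\text{(a)}\ \ \hat w_{g,i}[\chi]=v\,g[\psi]^{\epsilon}\,v'\quad(\epsilon=\pm1,\ |v|,|v'|\le2),\qquad
\text{(b)}\ \ \hat w_{g,i}[\chi]=v\quad(1\le|v|\le3),
\end{equation}
where $v,v'$ are reduced words in the $a$-letters. Every $a$-letter occurs in some value, since $a_{g,\varphi,j}$ occurs in $\hat C_j$, or in $\hat S_j$ at the root.

\begin{lemma}\label{lem:Lfree}
The map $x_k[\varphi]\mapsto x_k[\varphi]$, $w_{g,i}[\chi]\mapsto\hat w_{g,i}[\chi]$ defines an isomorphism $\Theta\colon L\to F(x,a)$.
\end{lemma}

\begin{proof}
The values satisfy the relations, so $\Theta$ is a homomorphism. We obtain its inverse $\Xi\colon F(x,a)\to L$ by solving the formulas for the values for the letters $a_j$. Let $\Xi$ fix the $x$-letters, and define $\Xi(a_{g,\varphi,j})$ by recursion on $|\varphi|$ and then on $j$, where $S_j,C_j$ denote elements of $L$ and $\Xi(a_0)=1$. At the root, $\Xi(a_j)=\Xi(a_{j-1})S_j$ for $1\le j\le5$. At $\varphi\ne1$, for $1\le j\le4$,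
\[
\Xi(a_j)=\begin{cases}
\Xi(m_j)^{-1}\,\Xi(a_{j-1})\,C_j&\text{if }j\ne q',\\
\Xi(a_{j-1})\,C_j\,g[\varphi]^{-1}&\text{if }j=q,\\
g[\varphi]^{-1}C_1&\text{if }j=1,\ q=0.
\end{cases}
\]
Here $\Xi(m_j)$ is already defined, because $m_j$ is trivial or belongs to a vertex closer to the root.

We have $\Theta\Xi=\mathrm{id}$ by induction in the same order: in the three cases $\Theta\Xi(a_j)$ equals $m_j^{-1}a_{j-1}\hat C_j$, $a_{j-1}\hat C_j\,g[\varphi]^{-1}$ and $g[\varphi]^{-1}\hat C_1$, and each of these is $a_j$ by \eqref{eq:values}; at the root $\Theta\Xi(a_j)=a_{j-1}\hat S_j=a_j$.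

To prove $\Xi\Theta=\mathrm{id}$, we show that $\Xi\Theta$ fixes the child edges at $\varphi$, by induction on $|\varphi|$. Let $\varphi\ne1$ and $j\le4$. Solving the definition of $\Xi(a_j)$ for $C_j$ gives $C_j=\Xi(a_{j-1})^{-1}\Xi(m_j)\Xi(a_j)$, $C_j=\Xi(a_{j-1})^{-1}\Xi(a_j)g[\varphi]$ and $C_1=g[\varphi]\Xi(a_1)$ in the three cases, that is, $C_j=\Xi(\hat C_j)$. The parent edge $S_p$ is fixed by induction. Apply the endomorphism $\Xi\Theta$ of $L$ to \eqref{eq:rot}: it fixes $C_1,\dots,C_4$, $g[\varphi]$ and $S_p$, so it fixes the remaining factor $C_5$. At the root, $S_j=\Xi(a_{j-1})^{-1}\Xi(a_j)=\Xi(\hat S_j)$ for $j\le5$, and $S_6$ is fixed because the other terms of $\operatorname{Rel}(g,1)$ are.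
\end{proof}

From now on we identify $L$ with $F(x,a)$, so that $w_{g,i}[\chi]=\hat w_{g,i}[\chi]$.

\subsection{Cutting $g$ into letters}\label{sec:cut}

The values have at most three items, but a $g$-item is an arbitrary word in $x_1[\psi],x_2[\psi]$. If we declared $w_{g,i}[\chi]$ equal to a long word, the relator would contain $g[\psi]^{\pm1}$, and for suitable $g$ this is exactly the long word used in another relator. So we factor each $w_{g,i}[\chi]$ into new generators, enough of them that each has to carry at most one letter of $g$. This is where we use that an admissible word has at most one $g$-item.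

Let $r=r(g)$ be the length of the reduced word $g$. Let $N'$ be obtained from $L$ by adding generators $e_{g,i,l}[\chi]$ for $g\ne1$, $i=1,2,3$, $0\le l\le r(g)+1$, $\chi\in\Phi$, and the relations
\[
w_{g,i}[\chi]=e_{g,i,0}[\chi]\,e_{g,i,1}[\chi]\cdots e_{g,i,r+1}[\chi].
\]
The action of $\Phi$ extends to $N'$ by $\psi\cdot e_{g,i,l}[\chi]=e_{g,i,l}[\psi\chi]$, and $N'$ is generated by the elements $x_k[\varphi]$ and $e_{g,i,l}[\chi]$.

\begin{proposition}\label{prop:basis}
The group $N'$ is free on a set
\[
\mathfrak B=\{x_k[\varphi]\}\cup\{a_{g,\varphi,j}\}\cup\{b_{g,i,l,\chi}: 0\le l\le r(g)\}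
\]
such that the following holds. Fix $g,i,\chi$, and write $e_l=e_{g,i,l}[\chi]$ and $b_l=b_{g,i,l,\chi}$. In case (a) of \eqref{eq:forms}, let $g^\epsilon=\xi_1\cdots\xi_r$ be the reduced word, with $\xi_l\in\{x_1^{\pm1},x_2^{\pm1}\}$. Then
\begin{equation}\label{eq:e}
\begin{array}{llll}
\text{(a)}& e_0=v\,b_0,& e_l=b_{l-1}^{-1}\,\xi_l[\psi]\,b_l\ \ (1\le l\le r),& e_{r+1}=b_r^{-1}v';\\[2pt]
\text{(b)}& e_0=b_0,& e_l=b_{l-1}^{-1}b_l\ \ (1\le l\le r),& e_{r+1}=b_r^{-1}v.
\end{array}
\end{equation}
In particular each $e_{g,i,l}[\chi]$ is a nonempty reduced word of length at most $4$ that begins and ends with a letter that is not an $x$-letter; it contains at most one $x$-letter, and both neighbors of that letter are $b$-letters.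
\end{proposition}

\begin{proof}
Each new relation eliminates $e_{r+1}$, so $N'$ is the free product of $L$ with the free group on all $e_{g,i,l}[\chi]$ with $l\le r(g)$. For fixed $g,i,\chi$ the products $u_l=e_0\cdots e_l$ $(0\le l\le r)$ form another basis of the free group on $e_0,\dots,e_r$, because $e_0=u_0$ and $e_l=u_{l-1}^{-1}u_l$. Put $\lambda_l=v\,(\xi_1\cdots\xi_l)[\psi]$ in case (a) and $\lambda_l=1$ in case (b), and define $b_l=\lambda_l^{-1}u_l$. Since $\lambda_l\in L$, the map that fixes $L$ and sends each $u_l$ to $\lambda_l^{-1}u_l$ is an automorphism of the free product. So $N'$ is the free product of $L=F(x,a)$ with the free group on the elements $b_l$. Finally $e_0=\lambda_0b_0$, $e_l=b_{l-1}^{-1}\lambda_{l-1}^{-1}\lambda_lb_l$ for $1\le l\le r$, and $e_{r+1}=u_r^{-1}w_{g,i}[\chi]=b_r^{-1}\lambda_r^{-1}\hat w_{g,i}[\chi]$. In case (a), $\lambda_0=v$, $\lambda_{l-1}^{-1}\lambda_l=\xi_l[\psi]$ and $\lambda_r^{-1}\hat w_{g,i}[\chi]=v'$. This gives \eqref{eq:e}, and the last sentence can be read off from \eqref{eq:e} and \eqref{eq:forms}.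
\end{proof}

\section{The group $N$ and its small cancellation presentation}\label{sec:N}

Let $K=1000$. For $n\ge1$ put
\[
T_n(s,t)=s\,t^{Kn+1}\,s\,t^{Kn+2}\cdots s\,t^{Kn+K}.
\]
Every integer $m>K$ is the exponent of exactly one block $t^m$ in exactly one $T_n$. So a subword $st^ms$ reveals both $n$ and its position in $T_n$; this is what keeps overlaps short. The length of $T_n$ exceeds $K^2n$.

Choose an injective map $\nu$ from the countable set of all triples $(g,i,l)$ as in Section~\ref{sec:cut} and all pairs $(\sigma,k)$, with $\sigma\in\{\gamma_1^{\pm1},\gamma_2^{\pm1},\gamma_3^{\pm1}\}$ and $k\in\{1,2\}$, to the positive integers. Let $R\subseteq N'$ consist of the elements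
\[
\text{(I)}\ \ T_{\nu(g,i,l)}(x_1[\chi],x_2[\chi])\cdot e_{g,i,l}[\chi]^{-1},\qquad
\text{(II)}\ \ T_{\nu(\sigma,k)}(x_1[\chi],x_2[\chi])\cdot x_k[\chi\sigma]^{-1}
\]
for all indices and all $\chi\in\Phi$, and let $N$ be the quotient of $N'$ by the normal closure of $R$.

\begin{proposition}\label{prop:N}
The action of $\Phi$ descends to $N$. The group $N$ is generated by $x_1[1]$ and $x_2[1]$, and every element of $N$ has the form \eqref{eq:twisted}, where $\gamma_i$ now denotes the induced automorphism of $N$.
\end{proposition}

\begin{proof}
Since $\nu$ does not depend on $\chi$, an element $\psi\in\Phi$ sends the relator with given indices at $\chi$ to the relator with the same indices at $\psi\chi$. So $R$ and its normal closure are $\Phi$-invariant. By (II), $x_k[\chi\sigma]$ lies in the subgroup of $N$ generated by $x_1[\chi],x_2[\chi]$, and induction on $|\varphi|$ puts all $x_k[\varphi]$ in $\langle x_1[1],x_2[1]\rangle$. By (I) the same holds for all $e_{g,i,l}[\chi]$. Thus every element of $N$ is the image of $g[1]$ for some $g\in F$. For $g\ne1$, \eqref{eq:twisted} is the image of \eqref{eq:rel1}; for $g=1$ take $w_i=1$.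
\end{proof}

It remains to prove that $N=\langle\mathfrak B\mid R\rangle$ is acylindrically hyperbolic, and the action of $\Phi$ plays no further role. Write the elements of $R$ as words over $\mathfrak B^{\pm1}$ using \eqref{eq:e}. Each is a \emph{main part} $T_n(x_1[\chi],x_2[\chi])$ followed by a \emph{foreign part} of length at most $4$, and the pair $(n,\chi)$ determines the relator because $\nu$ is injective. These words are cyclically reduced: the main part has only positive letters $x_k[\chi]$, the foreign part is reduced, and it begins and ends with non-$x$-letters in (I) and is a letter $x_k[\chi\sigma]^{-1}$ with $\chi\sigma\ne\chi$ in (II). Let $R^*$ be the set of all cyclic shifts of the words in $R^{\pm1}$. If $\rho\in R^*$ has main part $T_n^{\pm1}$, then $|\rho|>K^2n\ge10^6$. A \emph{piece} is a common initial segment of two distinct words in $R^*$. Put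
\[
z=x_1[1].
\]

\begin{lemma}\label{lem:sc}
\begin{enumerate}
\item[(i)] If a piece $P$ is an initial segment of $\rho\in R^*$, then $|P|<|\rho|/50$.
\item[(ii)] No word in $R^*$ is a cyclic shift of its inverse.
\item[(iii)] Neither $z^2$ nor $z^{-2}$ is a subword of a word in $R^*$.
\item[(iv)] Every letter of $\mathfrak B$ occurs in a word in $R^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $P$ be an initial segment of $\rho$ and of $\rho'\ne\rho$ in $R^*$, and let $T_n(x_1[\chi],x_2[\chi])^{\pm1}$ be the main part of $\rho$. In a cyclic shift the main part occupies at most two intervals, the \emph{main intervals}, and at most four letters lie outside them. So $P$ has a subword $P_0$ inside one main interval of $\rho$ with $|P_0|\ge(|P|-4)/2$. Viewing the same positions in $\rho'$, we find a subword $P_1$ of $P_0$ inside one main interval of $\rho'$ with $|P_1|\ge(|P_0|-4)/2$. Hence $|P|\le4|P_1|+12$.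

Suppose that $P_1$ contains two letters $x_1[\chi]^{\pm1}$. Then it contains a subword $(x_1[\chi]x_2[\chi]^mx_1[\chi])^{\pm1}$, which lies in the main parts of both $\rho$ and $\rho'$, at the same distance from the beginnings of $\rho$ and $\rho'$. This subword determines $\chi$, the sign, the number $n$ and the position in $T_n$. So $\rho$ and $\rho'$ are shifts of the same word in $R^{\pm1}$ that start at the same place, and $\rho=\rho'$, a contradiction. Hence $P_1$ consists of at most one letter $x_1[\chi]^{\pm1}$ and at most two parts of blocks $x_2[\chi]^{\pm m}$ with $m\le Kn+K$, so that $|P_1|\le2K(n+1)+1$. Therefore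
\[
|P|\le8K(n+1)+16\le16Kn+16\le17Kn=\tfrac{17}{1000}K^2n<|\rho|/50 .
\]

(ii) A cyclic shift of a word in $R$ has more than $10^5$ letters with exponent $+1$ and at most four with exponent $-1$; for its inverse the opposite holds.

(iii) We show that in a word of $R$, read cyclically, no neighbor of a letter $z^{\pm1}$ is $z^{\pm1}$. Let the letter lie in the main part, so that $\chi=1$. It is followed by $x_2[1]$. It is preceded by $x_2[1]$ or by the last letter of the foreign part, which is a non-$x$-letter in (I) and $x_k[\sigma]^{-1}$ with $\sigma\ne1$ in (II). Let the letter lie in the foreign part. In (I) its neighbors are $b$-letters by Proposition~\ref{prop:basis}. In (II) we have $\chi\sigma=1$, and its neighbors are $x_2[\chi]$ and $x_1[\chi]$ with $\chi\ne1$.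

(iv) The $x$-letters occur in main parts, and the $b$-letters occur in \eqref{eq:e}. An $a$-letter occurs in some value $\hat w_{g,i}[\chi]$, hence in $v$ or $v'$ in \eqref{eq:forms}, hence in $e_0$ or $e_{r+1}$ in \eqref{eq:e}.
\end{proof}

\section{Diagrams}\label{sec:diagrams}

We fix conventions for planar diagrams. We shall label one diagram in two different groups, so we keep the diagram and its labeling apart.

A \emph{diagram} is a finite nonempty connected graph $\Delta$ (loops and multiple edges allowed) embedded in the sphere, with one distinguished complementary component, the \emph{exterior}. Since $\Delta$ is connected, all complementary components, the \emph{faces}, are open discs, and each is obtained from a polygon whose boundary is mapped to a closed edge path, the \emph{boundary cycle} of the face. The faces other than the exterior are the \emph{cells}. The boundary cycle of the exterior, read from a chosen base vertex with the exterior on the right, is denoted by $\partial\Delta$. Each edge has two sides, and a boundary cycle passes exactly once through each side that belongs to its face; if both sides of an edge belong to the same face,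 the cycle traverses the edge twice, in opposite directions. With $V$ vertices, $E$ edges and $C$ cells, Euler's formula reads $V-E+C=1$. A \emph{labeling} of $\Delta$ in a group $\Lambda$ is a map $\lambda$ from oriented edges to $\Lambda$ with $\lambda(p^{-1})=\lambda(p)^{-1}$, extended multiplicatively to paths.

\begin{lemma}[merging]\label{lem:merge}
Let $p$ be an edge of $\Delta$, or a path whose inner vertices have degree $2$, whose sides belong to different faces $X\ne X'$. Let $pc$ and $pc'$ be the boundary cycles of $X$ and $X'$, read in the direction of $p$. Deleting the interior of $p$ gives a diagram in which $X$ and $X'$ are replaced by one face with boundary cycle $c^{-1}c'$. If $X$ is a cell, $X'$ is the exterior and $\partial\Delta=\alpha p\delta$, then the new diagram has one cell fewer and boundary $\alpha c^{-1}\delta$.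
\end{lemma}

\begin{proof}
The path $c$ does not meet the interior of $p$ and joins the endpoints of $p$, so the graph stays connected. Gluing the polygons of $X$ and $X'$ along $p$ gives a polygon whose boundary runs along $c^{-1}$ from the start of $p$ to its end and then along $c'$ back. In the last case $c'=\delta\alpha$, and $c^{-1}\delta\alpha$ read from the base vertex is $\alpha c^{-1}\delta$.
\end{proof}

\begin{lemma}\label{lem:D2}
For every labeling $\lambda$ of $\Delta$ in a group $\Lambda$, the element $\lambda(\partial\Delta)$ is a product of conjugates of elements $\lambda(\partial\Pi)^{\pm1}$, one for each cell $\Pi$.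
\end{lemma}

\begin{proof}
We induct on the number of cells. If there is none, then $V-E=1$, so $\Delta$ is a tree, and a closed path in a tree has label $1$. Otherwise some edge $p$ has the exterior on one side and a cell $\Pi$ on the other: if not, the exterior together with the open edges adjacent to it would be open and closed in the sphere minus the vertices, which is connected. Orient $p$ so that $\partial\Delta=\alpha p\delta$, and let $pc$ be the boundary cycle of $\Pi$. Then
\[
\lambda(\alpha p\delta)=\lambda(\alpha)\,\lambda(pc)\,\lambda(\alpha)^{-1}\cdot\lambda(\alpha c^{-1}\delta),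
\]
and induction applies to the diagram given by Lemma~\ref{lem:merge}.
\end{proof}

Let $W$ be a word over $\mathfrak B^{\pm1}$ that represents $1$ in $N$. Its \emph{area} $\operatorname{Area}(W)$ is the least $k$ such that $W$ is, in the free group $F(\mathfrak B)$, a product of $k$ conjugates of elements of $R^{\pm1}$. It depends only on the element of $F(\mathfrak B)$ given by $W$, and it is $0$ only if $W$ is freely trivial. A \emph{van Kampen diagram} for $W$ is a diagram whose oriented edges are labeled by letters of $\mathfrak B^{\pm1}$, such that the boundary cycle of each cell spells a word in $R^*$ (then it does so from any starting point and in either direction) and $\partial\Delta$ spells the word $W$.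

\begin{lemma}\label{lem:vK}
Every van Kampen diagram for $W$ has at least $\operatorname{Area}(W)$ cells, and there is one with exactly $\operatorname{Area}(W)$ cells.
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:D2} with $\Lambda=F(\mathfrak B)$. By van Kampen's lemma \cite[V.1]{LS}, the reduced form of $W$ has a van Kampen diagram with at most $\operatorname{Area}(W)$ cells. The word $W$ arises from its reduced form by successive insertions of words $ss^{-1}$ with $s\in\mathfrak B^{\pm1}$. Each insertion is realized by drawing, from the corresponding point of $\partial\Delta$ into the exterior, a new edge labeled $s$ with a new end vertex. This creates no cell.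
\end{proof}

\section{A linear bound for area}\label{sec:area}

The relators in $R$ have unbounded length, whereas Theorem~\ref{thm:DGO} asks for bounded relators. We therefore enlarge the generating set until every relator falls apart into triangles. Let $Y\subseteq N$ be the set of elements represented by subwords, possibly empty, of words in $R^*$. Then $1\in Y$, and $Y=Y^{-1}$ because $R^*$ is closed under inversion. By Lemma~\ref{lem:sc}(iv), $Y$ contains the image of $\mathfrak B$, so it generates $N$.

We now have to bound the size of a diagram by the number $n$ of letters from $Y$ and powers of $z$ on its boundary, not by the length of the boundary over $\mathfrak B$. Consider an equation $h_1\cdots h_n=1$ in $N$ with $n\ge1$, where each factor has one of the following types: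
\begin{enumerate}
\item[(S1)] $h_j\in Y$, represented by a subword $U_j$ of a word in $R^*$ that we are free to choose;
\item[(S2)] $h_j$ is given by a fixed one-letter word $U_j\in\mathfrak B^{\pm1}$;
\item[(S3)] $h_j$ is given by a fixed word $U_j=z^{m_j}$ with $m_j\in\mathbb Z$.
\end{enumerate}
All words $U_j$ are reduced. A word of type (S1) may run along most of the boundary of a cell, and then small cancellation says nothing about this cell. The freedom in (S1) removes the difficulty: we choose the words of type (S1) so that $C=\operatorname{Area}(U_1\cdots U_n)$ is as small as possible. Let $\Delta_0$ be a van Kampen diagram for $U_1\cdots U_n$ with $C$ cells. Its boundary is divided into $n$ \emph{segments} labeled $U_1,\dots,U_n$; the starting points of the segments are the \emph{marked} vertices. Let $\Delta$ be obtained from $\Delta_0$ by suppressing all unmarked vertices of degree $2$, that is, by fusing the two edges at such a vertex into one. Since the graph is connected and contains a marked vertex, no circle without vertices arises, and $\Delta$ is a diagram with $C$ cells. An edge $p$ of $\Delta$ is a path in $\Delta_0$, and its label is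 a nonempty word of length $|p|$. The inner vertices of $p$ are unmarked, so each passage of $\partial\Delta$ through $p$ lies inside one segment. Let $V$ and $E$ be the numbers of vertices and edges of $\Delta$.

\begin{lemma}\label{lem:iso}
We have $C\le4n/45$ and $E\le3n$.
\end{lemma}

\begin{proof}
We may assume that $\Delta$ is not a point. We use the same symbol for a path and its label, except that $P$ is the label of the edge $p$, and $|\partial\Pi|$ is the length of the boundary label of the cell $\Pi$.

\emph{Step 1: if a side of the edge $p$ belongs to a cell $\Pi$, then $|p|<|\partial\Pi|/50$.} Let $Pc\in R^*$ be the boundary label of $\Pi$, read from this side in the direction of $p$. By Lemma~\ref{lem:sc}(i) it is enough to show that $P$ is a piece or that $|p|=1$.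

Let the other side belong to a cell $\Pi'$, with boundary label $Pc'\in R^*$ read in the same way. If $Pc\ne Pc'$, then $P$ is a piece. Suppose that $Pc=Pc'$ as words. If $\Pi\ne\Pi'$, merge the two cells by Lemma~\ref{lem:merge}. The new cell has the freely trivial label $c^{-1}c'$, so by Lemma~\ref{lem:D2} the word $U_1\cdots U_n$ is a product of $C-2$ conjugates of elements of $R^{\pm1}$, which contradicts the definition of $C$. If $\Pi=\Pi'$, the boundary cycle has the form $p\alpha p^{-1}\beta$, and read from the other side in the direction of $p$ it is $p\alpha^{-1}p^{-1}\beta^{-1}$, a cyclic shift of the inverse. Then $Pc=Pc'$ contradicts Lemma~\ref{lem:sc}(ii).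

Let the other side belong to the exterior. Orient $p$ along $\partial\Delta$, so that $P$ is a subword of some $U_j$. In type (S2), $|p|=1$. In type (S3), $P$ is a power of $z$ and a subword of $Pc\in R^*$, so $|p|=1$ by Lemma~\ref{lem:sc}(iii). In type (S1), a cyclic shift of the word containing $U_j$ has the form $U_jZ\in R^*$. Write $U_j=U'PU''$ according to the position of $p$; then $PU''ZU'\in R^*$. If $Pc\ne PU''ZU'$, then $P$ is a piece. Suppose that $c=U''ZU'$. Merging $\Pi$ with the exterior gives a van Kampen diagram with $C-1$ cells, in whose boundary label $U_j$ is replaced by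
\[
U'c^{-1}U''=U'U'^{-1}\,Z^{-1}\,U''^{-1}U'',
\]
which is freely equal to $Z^{-1}$. By Lemma~\ref{lem:vK}, $\operatorname{Area}(U_1\cdots U_{j-1}Z^{-1}U_{j+1}\cdots U_n)\le C-1$. But $Z^{-1}$ is a subword of $(U_jZ)^{-1}\in R^*$, and it represents $h_j$ because $U_jZ=1$ in $N$. This contradicts the choice of the words of type (S1).

By Step 1 at least $51$ sides of edges belong to each cell. There are $2E$ sides, so $51C\le2E$.

\emph{Step 2: unmarked vertices have degree at least $3$.} Degree $0$ does not occur since $\Delta$ is connected and not a point, and unmarked vertices of degree $2$ have been suppressed. At a vertex of degree $1$, the boundary cycle of the surrounding face turns back and spells $ss^{-1}$ for a letter $s$. The face is not a cell, because relators are cyclically reduced. So it is the exterior, and if the vertex were unmarked, $ss^{-1}$ would be a subword of one of the reduced words $U_j$.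

\emph{Step 3: counting.} There are at most $n$ marked vertices, each of degree at least $1$. Summing degrees gives $2E\ge3V-2n$. With $V=E-C+1$ this becomes $2E\ge3E-3C-2n$, that is, $E\le2n+3C$. Then $51C\le4n+6C$, so $C\le4n/45$ and $E\le2n+4n/15\le3n$.
\end{proof}

The number $51$ is generous; a linear bound for $C$ follows as soon as every cell has more than six sides.

\begin{lemma}\label{lem:H}
The subgroup $H=\langle z\rangle$ of $N$ is infinite and proper.
\end{lemma}

\begin{proof}
If $z^m=1$ in $N$, apply Lemma~\ref{lem:iso} with $n=1$ and type (S3): the area of $z^m$ is at most $4/45$, hence $0$, so $z^m$ is freely trivial and $m=0$. Let $z'=x_2[1]$. If $z$ and $z'$ commuted in $N$, then Lemma~\ref{lem:iso} with the four segments $z,z',z^{-1},z'^{-1}$ of type (S2) would bound the area of $zz'z^{-1}z'^{-1}$ by $16/45<1$, although this word is not freely trivial. So $z'\notin H$.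
\end{proof}

\section{The subgroup $H$ is hyperbolically embedded}\label{sec:AH}

Let $Q$ be the set of all words of length at most $3$ over $Y^{\pm1}\sqcup\{z,z^{-1}\}$ that represent $1$ in $N$, where $z^{\pm1}$ are regarded as letters of $H$. For $\omega\in H*F(Y)$ let $\|\omega\|\in\{0,1,\dots,\infty\}$ be the least number of conjugates of elements of $Q^{\pm1}$ whose product is $\omega$. This function is subadditive and invariant under conjugation and inversion. From $\alpha\beta(\alpha'\beta')^{-1}=\alpha(\beta\beta'^{-1})\alpha^{-1}\cdot\alpha\alpha'^{-1}$ and induction we get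
\begin{equation}\label{eq:norm}
\|\alpha_1\cdots\alpha_n\|\le\|\alpha_1'\cdots\alpha_n'\|+\sum_{j=1}^n\|\alpha_j\alpha_j'^{-1}\| .
\end{equation}

\begin{proposition}\label{prop:reliso}
Every word $W$ of length $n$ over $Y^{\pm1}\sqcup H$ that represents $1$ in $N$ satisfies $\|W\|\le9n$.
\end{proposition}

\begin{proof}
Let $n\ge1$. If a formal inverse $y^{-1}$ occurs in $W$, let $\bar y\in Y$ be the letter given by the inverse element. Then $y\bar y\in Q$, so $\|y^{-1}\bar y^{-1}\|=\|\bar yy\|\le1$. Replacing all formal inverses, we obtain a word $h_1\cdots h_n$ with $h_j\in Y\sqcup H$ and $\|W\|\le n+\|h_1\cdots h_n\|$ by \eqref{eq:norm}. Take the diagram $\Delta$ of Section~\ref{sec:area}, where letters of $Y$ have type (S1) and letters of $H$ have type (S3); the exponent $m_j$ is well defined since $z$ has infinite order.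

We define a labeling $\lambda$ of $\Delta$ in $H*F(Y)$. Orient each edge $p$. If a side of $p$ belongs to a cell, or $\partial\Delta$ passes through $p$ inside a segment of type (S1), then the $\mathfrak B$-label of $p$ is a subword of a word in $R^*$, and we let $\lambda(p)\in Y$ be the letter given by the element of $N$ that it represents; call $p$ a \emph{$Y$-edge}. Otherwise both sides of $p$ are exterior and both passages lie in segments of type (S3); the $\mathfrak B$-label is a power of $z$, and we let $\lambda(p)$ be this power, as an element of $H$. Inverse edges get inverse labels.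

\emph{Triangulating a path.} Let $p_1\cdots p_d$, $d\ge0$, be a path of $Y$-edges and their inverses whose $\mathfrak B$-label is a subword of a word in $R^*$. The element $y_k$ represented by the $\mathfrak B$-label of $p_1\cdots p_k$ lies in $Y$, and $y_0$ is the letter $1$. In $F(Y)$,
\[
y_0\,\lambda(p_1\cdots p_d)\,y_d^{-1}=\prod_{k=1}^dy_{k-1}\,\lambda(p_k)\,y_k^{-1},
\]
and each factor on the right is a word of length $3$ over $Y^{\pm1}$ that represents $1$, so it lies in $Q$. The letter $1$ is itself in $Q$. Hence
\begin{equation}\label{eq:tri}
\|\lambda(p_1\cdots p_d)\,y_d^{-1}\|\le d+1 .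
\end{equation}

\emph{Cells.} Let the boundary cycle of $\Pi$ have $d_\Pi$ edges. In \eqref{eq:tri} the letter $y_d$ is $1\in Q$, so $\|\lambda(\partial\Pi)\|\le d_\Pi+2$.

\emph{Segments.} Let the $j$-th segment have $d_j$ edges and $\lambda$-label $\omega_j$. In type (S1), \eqref{eq:tri} applies with $y_d=h_j$, so $\|h_j\omega_j^{-1}\|\le d_j+1$. In type (S3), let $p_1,\dots,p_{d_j}$ be the edges of the segment, oriented along it, with $\mathfrak B$-labels $z^{\mu_1},\dots,z^{\mu_{d_j}}$; then $h_j=z^{\mu_1}\cdots z^{\mu_{d_j}}$ in $H$. If $p_k^{\pm1}$ is not a $Y$-edge, then $\lambda(p_k)=z^{\mu_k}\in H$. If it is a $Y$-edge, then $z^{\mu_k}$ is a nonempty subword of a word in $R^*$, so $\mu_k=\pm1$ by Lemma~\ref{lem:sc}(iii), and $z^{\mu_k}\lambda(p_k)^{-1}$ is a word of length $2$ in $Q$. Telescoping as in \eqref{eq:norm} gives $\|h_j\omega_j^{-1}\|\le d_j$.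

\emph{Sum.} We have $\lambda(\partial\Delta)=\omega_1\cdots\omega_n$, so $\|\omega_1\cdots\omega_n\|\le\sum_\Pi(d_\Pi+2)$ by Lemma~\ref{lem:D2}. Each side of an edge belongs to exactly one face, so $\sum_jd_j+\sum_\Pi d_\Pi=2E$. By \eqref{eq:norm} and Lemma~\ref{lem:iso},
\[
\|W\|\le n+\sum_{j=1}^n(d_j+1)+\sum_\Pi(d_\Pi+2)=2n+2E+2C\le2n+6n+n=9n.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The map $H*F(Y)\to N$ is onto and kills $Q$, and by Proposition~\ref{prop:reliso} its kernel lies in the normal closure of $Q$. So $\langle Y,H\mid Q\rangle$ is a relative presentation of $N$, with linear relative isoperimetric function by the same proposition. It is strongly bounded, since the words in $Q$ have length at most $3$ and contain no letters of $H$ other than $z^{\pm1}$. By Theorem~\ref{thm:DGO}, $H$ is hyperbolically embedded in $(N,Y)$. It is proper and infinite by Lemma~\ref{lem:H}, so $N$ is acylindrically hyperbolic by Theorem~\ref{thm:Osin}. Proposition~\ref{prop:N} gives the two generators and \eqref{eq:twisted}, and Lemma~\ref{lem:qm}(iii) gives the vanishing of invariant homogeneous quasimorphisms.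
\end{proof}

\begin{remark}
Lemma~\ref{lem:sc}(iii) is what singles out $z$. All powers of $z'=x_2[1]$ are subwords of words in $R^*$, because $\nu$ is unbounded. So $\langle z'\rangle\subseteq Y$, every element of $\langle z'\rangle$ is joined to $1$ by a single edge labeled by a letter of $Y$, and $\langle z'\rangle$ cannot be both infinite and hyperbolically embedded in $(N,Y)$. Without the factorization of Section~\ref{sec:cut}, the $g$-items with $g=x_1^m$ would put all powers of $z$ into $Y$ as well.
\end{remark}

\section{Abelianization, bounded cohomology and extensions}\label{sec:compl}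

We recall the link between quasimorphisms and bounded cohomology. The group $H^n_b(G;\mathbb R)$ is defined like $H^n(G;\mathbb R)$, from the complex of functions $G^n\to\mathbb R$, but with bounded functions only; the inclusion of complexes induces the comparison map $H^n_b(G;\mathbb R)\to H^n(G;\mathbb R)$. The coboundary of $f\colon G\to\mathbb R$ is $\delta f(g,h)=f(g)+f(h)-f(gh)$, so $f$ is a quasimorphism exactly if $\delta f$ is bounded. For a quasimorphism $f$, the limit $\bar f(g)=\lim_{n\to\infty}f(g^n)/n$ exists and defines a homogeneous quasimorphism with $|f-\bar f|\le D(f)$, the \emph{homogenization} of $f$.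

\begin{lemma}\label{lem:bc}
The map $f\mapsto[\delta f]$ sends the space of homogeneous quasimorphisms on $G$ onto the kernel of $H^2_b(G;\mathbb R)\to H^2(G;\mathbb R)$. Its kernel is $\operatorname{Hom}(G,\mathbb R)$, and it commutes with the actions of $\operatorname{Aut}(G)$.
\end{lemma}

\begin{proof}
The class $[\delta f]$ dies in ordinary cohomology. Conversely, a class in the kernel is represented by a bounded cocycle of the form $\delta f$, so $f$ is a quasimorphism, and $[\delta f]=[\delta\bar f]$ in $H^2_b$ because $f-\bar f$ is bounded. If $f$ is homogeneous and $\delta f=\delta\beta$ with $\beta$ bounded, then $f-\beta$ is a homomorphism; so $\beta$ is homogeneous and bounded, hence zero, and $f$ is a homomorphism. Finally $\delta(f\circ\phi)=(\delta f)\circ(\phi\times\phi)$.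
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(1) This is Lemma~\ref{lem:qm}(iii), applied with Proposition~\ref{prop:N}.

(2) Write $N^{ab}$ additively and denote images by bars. The image of $T_n(s,t)$ is $K\bar s+\bigl(K^2n+K(K+1)/2\bigr)\bar t$, and both coefficients are divisible by $500$, since $K=1000$ and $K(K+1)/2=500\cdot1001$. The relators (II) with $(\chi,\sigma)=(1,\gamma_1)$ and with $(\chi,\sigma)=(\gamma_1,\gamma_1^{-1})$ give
\[
\binom{\overline{x_1[\gamma_1]}}{\overline{x_2[\gamma_1]}}=500B_1\binom{\overline{x_1[1]}}{\overline{x_2[1]}},\qquad
\binom{\overline{x_1[1]}}{\overline{x_2[1]}}=500B_2\binom{\overline{x_1[\gamma_1]}}{\overline{x_2[\gamma_1]}}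
\]
with integer $2\times2$ matrices $B_1,B_2$. So $I-500B$, where $B=500B_2B_1$, annihilates the column with entries $\overline{x_1[1]},\overline{x_2[1]}$. Its determinant is congruent to $1$ modulo $500$, hence nonzero, and multiplying by the adjugate matrix shows that the determinant annihilates both generators of $N^{ab}$. Thus $N^{ab}$ is finite and $\operatorname{Hom}(N,\mathbb R)=0$.

By Lemma~\ref{lem:bc}, the kernel of the comparison map is $\operatorname{Aut}(N)$-equivariantly isomorphic to the space of homogeneous quasimorphisms on $N$, which has no nonzero vector fixed by $\gamma_1,\gamma_2,\gamma_3$ by Theorem~\ref{thm:main}. For the dimension, take a non-elementary acylindrical action of $N$ on a hyperbolic space $X$. An element $g$ is \emph{loxodromic} if $n\mapsto g^nx$ is a quasi-isometric embedding of $\mathbb Z$, and a loxodromic $g$ is \emph{WPD} if for all $\varepsilon>0$ and $x\in X$ there is $M$ such that only finitely many elements move both $x$ and $g^Mx$ by at most $\varepsilon$. Since $d(x,g^Mx)\to\infty$, acylindricity makes all loxodromic elements WPD. The theorem of Bestvina and Fujiwara \cite{BF}, applied to this action, shows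 that the kernel is infinite-dimensional.

(3) Let $\pi\colon N\to\bar N$ be the quotient map, let $t_i\in G$ satisfy $\pi(\gamma_i(g))=t_i\pi(g)t_i^{-1}$ for all $g\in N$, and let $f$ be a homogeneous quasimorphism on $G$. Then $f\circ\pi$ is a homogeneous quasimorphism on $N$, and $f(\pi(\gamma_i(g)))=f(\pi(g))$ by Lemma~\ref{lem:qm}(ii). By Theorem~\ref{thm:main}, $f\circ\pi=0$. In the first example $N_0=1$, $F_3=\Phi$ acts as above, and $t_i$ is the generator $\gamma_i$ of $\Phi$. In the second, $N_0$ is the center of $N$, which every automorphism preserves, $\pi(g)$ is conjugation by $g$, and $t_i=\gamma_i$ because $\gamma_i\pi(g)\gamma_i^{-1}=\pi(\gamma_i(g))$ in $\operatorname{Aut}(N)$.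
\end{proof}

\begin{thebibliography}{9}

\bibitem{BF}
Bestvina and Fujiwara, \emph{Bounded cohomology of subgroups of mapping class groups}, Geom. Topol. 6 (2002).

\bibitem{DGO}
Dahmani, Guirardel and Osin, \emph{Hyperbolically embedded subgroups and rotating families\ldots}, Mem. AMS 245 (2017).

\bibitem{FFW}
Francesco Fournier-Facio and Richard D. Wade, \emph{Aut-invariant quasimorphisms on groups}, arXiv:2211.00800 (2022).

\bibitem{LS}
Lyndon and Schupp, \emph{Combinatorial Group Theory}.

\bibitem{Osin}
Osin, \emph{Acylindrically hyperbolic groups}, Trans. AMS 368 (2016).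

\end{thebibliography}
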